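# Rotations on finite graphs and the shift spaces $\bar Z_f$

## 1. Affine rotations along the closed paths of a finite graph

Let $\Gamma$ be a finite directed graph with vertex set $\mathrm{Vert}(\Gamma)$ and edge set $E$. The edge $e$ runs from its initial vertex $s(e)$ to its terminal vertex $t(e)$. Fix a complex number $\lambda$ with $|\lambda|=1$ which is not a root of unity, and give each edge a weight $b(e)\in\mathbb C$. Each edge then carries an affine rotation of the plane,
$$T_e(y)=\lambda y+b(e).$$
A closed path $\gamma=e_1e_2\cdots e_p$ (with $t(e_i)=s(e_{i+1})$ and $t(e_p)=s(e_1)$) carries the composition $T_\gamma=T_{e_p}\circ\cdots\circ T_{e_1}$, which has the form $y\mapsto\lambda^py+\text{const}$. Since $\lambda^p\ne1$, it has exactly one fixed point, $y_\gamma$. The object on which everything turns is the map $\gamma\mapsto y_\gamma$.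

Two examples show what to expect.

*One vertex, two loops* with weights $b_1\neq b_2$. The fixed points of the loops are $b_1/(1-\lambda)\ne b_2/(1-\lambda)$. Lemma 1 below says that the fixed points of the longer closed paths must then be unbounded.

*A coboundary.* Choose any $\Phi:\mathrm{Vert}(\Gamma)\to\mathbb C$ and put $b(e)=\Phi(t(e))-\lambda\Phi(s(e))$. Then $T_e(\Phi(s(e)))=\Phi(t(e))$, so $y_\gamma=\Phi(v)$ for every closed path $\gamma$ starting at $v$. Here there are only finitely many fixed points, one for each vertex.

What this is for: a *sofic shift* is the set of label sequences of the bi-infinite paths in a finite labelled graph. We shall meet a shift space $\bar Z_f$ of integer sequences $z$, each of the form $z=f(\sigma)w$ with $w$ bounded, where $f$ is a polynomial with a root $\lambda$ on the unit circle. If a sofic shift lies inside $\bar Z_f$, then its graph carries rotations $T_e$ with weights made from the labels, and the boundedness of $w$ bounds all the $y_\gamma$. The next lemma says that then only the coboundary picture is possible. This rigidity will force the sofic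 shift to be small.

A graph is *strongly connected* if for any two vertices $v,v'$ there is a path from $v$ to $v'$.

**Lemma 1.** Let $\Gamma$ be a finite strongly connected directed graph with at least one edge, let $b:E\to\mathbb C$, and let $|\lambda|=1$ with $\lambda$ not a root of unity. If there is a $K$ with $|y_\gamma|\le K$ for all closed paths $\gamma$, then $y_\gamma$ depends only on the initial vertex of $\gamma$.

**Proof.** Let $c,c'$ be closed paths at the same vertex $v$, of lengths $p,p'$. For $m,m'\ge1$ the path that runs $m$ times through $c$ and then $m'$ times through $c'$ is again closed. We compute its fixed point. With $a=\lambda^{pm}$ and $a'=\lambda^{p'm'}$,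
$$T_c^m(y)=y_c+a(y-y_c),\qquad T_{c'}^{m'}(y)=y_{c'}+a'(y-y_{c'}).$$
Let $y$ be the fixed point of $T_{c'}^{m'}T_c^m$, and put $\zeta=y-y_{c'}$, $\Delta=y_c-y_{c'}$. The fixed point equation reads $\zeta=a'\bigl(\Delta+a(\zeta-\Delta)\bigr)$, so
$$y-y_{c'}=\frac{a'(1-a)}{1-aa'}\,(y_c-y_{c'}).\tag{1}$$
The idea is to make the denominator small while the numerator stays large. Neither $\lambda^p$ nor $\lambda^{p'}$ is a root of unity, so the positive powers of each are dense in the circle. Choose $m\ge1$ with $|1-a|\ge1$. Given $\eta>0$, choose $m'\ge1$ with $|a'-a^{-1}|<\eta$. Then $|1-aa'|=|a^{-1}-a'|<\eta$, and $1-aa'\ne0$ because $\lambda^{pm+p'm'}\neq1$. The left side of (1) has modulus at most $2K$, so $2K\ge|y_c-y_{c'}|/\eta$. Let $\eta\to0$; we get $y_c=y_{c'}$. $\square$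

The hypothesis $|\lambda|=1$ is essential. For $\lambda=2$ a closed path with weights $b_1,\dots,b_p$ has fixed point $y_\gamma=-\sum_j2^{p-j}b_j/(2^p-1)$, so $|y_\gamma|\le\max|b_j|$ always, whatever the weights. With two loops of weights $0$ and $1$ the fixed points $0$ and $-1$ differ.

## 2. The spaces $Y_f$, $Z_f$, $X_f$ and the two theorems

Let $R=\mathbb Z[u^{\pm1}]$ and let $f=\sum_kc_ku^k\in R$ be nonzero. Write $\sigma$ for the left shift $(\sigma w)_n=w_{n+1}$ on sequences of any kind, $f(\sigma)=\sum_kc_k\sigma^k$, and $\|f\|_1=\sum_k|c_k|$.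

**Definition (the spaces).**
$$W_f=\{w\in\ell^\infty(\mathbb Z,\mathbb R):f(\sigma)w\in\ell^\infty(\mathbb Z,\mathbb Z)\},\qquad Y_f=W_f\cap[0,1)^{\mathbb Z},\qquad Z_f=f(\sigma)(Y_f).$$
$\bar Y_f$ and $\bar Z_f$ are the closures in the product topology. Every element of $Z_f$ takes values in $\mathbb Z\cap[-\|f\|_1,\|f\|_1]$, so $\bar Z_f$ is a closed shift-invariant subset of $\mathsf A^{\mathbb Z}$ with $\mathsf A$ finite: a shift space.

**Definition (shifts of finite type, sofic, almost sofic).** A *shift of finite type* (SFT) is a shift space given by forbidding a finite set of words. A *sofic shift* is the set of label sequences of all bi-infinite paths in a finite labelled directed graph (a *presentation*); every SFT is sofic. A shift space $\Omega$ is *almost sofic* if for every $\varepsilon>0$ there is an SFT $\Omega'\subset\Omega$ with $h(\Omega')>h(\Omega)-\varepsilon$, where $h$ is topological entropy. (When we speak of the entropy of a subshift, it is nonempty.)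

**Definition (nonhyperbolic, Mahler measure).** $f$ is *nonhyperbolic* if it has a root of modulus $1$. For a nonzero polynomial with leading coefficient $c$ and roots $\lambda_i$, the Mahler measure is $M(f)=|c|\prod_i\max(1,|\lambda_i|)$. It is multiplicative, and unchanged by monomial factors. For example $M(u-2)=2$, and $M(5u^2-6u+5)=5$, since the roots $(3\pm4i)/5$ have modulus $1$.

The problem comes from Klaus Schmidt, "Representations of toral automorphisms", arXiv:1508.03154 (2015). It asks for a proof or a disproof of the following conjecture: *if $f$ is irreducible and nonhyperbolic, and not divisible by a cyclotomic polynomial, then $\bar Z_f$ is not almost sofic.* A typical $f$ is a Salem polynomial such as $u^4-u^3-u^2-u+1$. With $t=u+u^{-1}$ its roots satisfy $t^2-t-3=0$, so $t=(1\pm\sqrt{13})/2$. The value $t\approx-1.303$ gives two nonreal roots on the unit circle, and $t\approx2.303$ gives two real roots, the larger about $1.722$. It is irreducible: a nonreal root generates a field that contains $\sqrt{13}$ but is not the real field $\mathbb Q(\sqrt{13})$, so its degree is $4$. It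 is not cyclotomic, since it has a root off the circle.

Replacing $f$ by $\pm u^mf$ leaves $Y_f$ unchanged and changes $Z_f$ only to $\pm Z_f$, so we ignore signs and monomial factors. Write
$$f=C\,G\,h_0,\qquad q:=C\,h_0,\qquad G=g_1\cdots g_r,\tag{2}$$
with all polynomials in $\mathbb Z[u]$ and nonvanishing at $0$. Here $C$ is the product of the cyclotomic factors of $f$; the $g_i$ are the primitive irreducible noncyclotomic factors having a root of modulus $1$, repeated according to multiplicity; $h_0$ collects the remaining irreducible factors and the content. So $h_0$ has no root of modulus $1$. For example, $f=2(u-1)(u-2)(5u^2-6u+5)$ has $C=u-1$, $G=5u^2-6u+5$, $h_0=2(u-2)$.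

"Irreducible" means irreducible in $R$; in the setting of the conjecture, then, $q=1$ and $f=G=g_1$. (If irreducibility is meant over $\mathbb Q$, then $q$ is a nonzero integer and Theorem B covers the case.)

**Theorem A.** If $f$ is irreducible, nonhyperbolic and not cyclotomic, then $h(\bar Z_f)=\log M(f)>0$, but every sofic shift (in particular every SFT) $\Omega'\subset\bar Z_f$ has $h(\Omega')=0$. Hence $\bar Z_f$ is not almost sofic.

So the conjecture is true.

**Theorem B.** For every nonzero $f\in R$: $h(\bar Z_f)=\log M(f)$, and
$$\sup\{h(\Omega'):\Omega'\subset\bar Z_f\text{ SFT}\}=\sup\{h(\Omega'):\Omega'\subset\bar Z_f\text{ sofic}\}=\log M(h_0).$$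
The defect is $\log M(G)$. So $\bar Z_f$ is almost sofic if and only if every irreducible factor of $f$ having a root of modulus $1$ is cyclotomic. If $f$ has no cyclotomic factor, $\bar Z_f$ is almost sofic if and only if $f$ has no root of modulus $1$.

## 3. Facts on entropy and on labelled graphs

Let $\mathbb T=\mathbb R/\mathbb Z$, let $\|t\|$ be the distance of $t$ to $\mathbb Z$ (also for $t\in\mathbb T$), and let $\pi(w)=w\bmod1$ coordinatewise. For an ideal $J\subset R$ put
$$X_J=\{x\in\mathbb T^{\mathbb Z}:p(\sigma)x=0\ \text{for all }p\in J\},\qquad X_f=X_{(f)}.$$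
These are compact groups on which $\sigma$ is an automorphism. For example $X_{u-2}$ consists of the sequences with $x_{n+1}=2x_n$. We use the metrics $d(w,w')=\sum_n2^{-|n|}|w_n-w_n'|$ on $[0,1]^{\mathbb Z}$ and $d(x,x')=\sum_n2^{-|n|}\|x_n-x_n'\|$ on $\mathbb T^{\mathbb Z}$; the second is translation invariant. Note $\sum_n2^{-|n|}=3$.

For a continuous map $T$ of a compact metric space and a compact set $A$, a set is $(N,\varepsilon)$-*spanning* for $A$ if each $x\in A$ has a $y$ in the set with $d(T^jx,T^jy)\le\varepsilon$ for $0\le j<N$. With $r_N(\varepsilon,A)$ the minimal size of such a set, $h(A)=\lim_{\varepsilon\to0}\limsup_N\frac1N\log r_N(\varepsilon,A)$. If $A$ is the whole space one may use instead the maximal size $s_N(\varepsilon)$ of an $(N,\varepsilon)$-*separated* set (distinct points have $d(T^jx,T^jy)\ge\varepsilon$ for some $0\le j<N$). Entropy does not increase under factor maps or on passing to closed invariant subsets; $h(X\times Y)\le h(X)+h(Y)$; an isometry of a compact space has entropy $0$.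

We use these theorems.

* Bowen (Trans. AMS 153 (1971), Thm 17): for a factor map $\phi:X\to Y$ of compact metric systems, $h(X)\le h(Y)+\sup_yh(\phi^{-1}(y))$.
* Yuzvinskii; Lind–Schmidt–Ward (Invent. Math. 101 (1990)): $h(X_f)=\log M(f)$ for $0\ne f\in R$.
* Kronecker: $M(f)=1$ if and only if $f$ is $\pm$ a monomial times a product of cyclotomic polynomials.

We also use standard facts on sofic shifts (Lind–Marcus, *Symbolic Dynamics and Coding*, §§3.3, 4.3, 4.4). A presentation is *right-resolving* if the edges leaving any vertex carry distinct labels.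

* Every sofic shift has a right-resolving presentation, and its entropy is then the maximum of the entropies of the label shifts of the strongly connected components that contain an edge.
* In a strongly connected right-resolving presentation, the number of closed paths of length $N$ at a given vertex has exponential growth rate ($\limsup$) equal to the entropy.
* An *irreducible* sofic shift (one with a strongly connected presentation) has a minimal right-resolving presentation. It is strongly connected, and there is a *synchronizing* word: a nonempty label word such that all paths with that label end at one vertex.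
* The image of a sofic shift under a sliding block code (a map $z_n=F(v_{n-a},\dots,v_{n+a})$) is sofic.

## 4. The polynomials $2$, $u-2$ and $5u^2-6u+5$

*$f=2$.* Here $Y_f=\{0,\frac12\}^{\mathbb Z}$ and $Z_f=\{0,1\}^{\mathbb Z}$, the full $2$-shift, an SFT of entropy $\log2=\log M(2)$.

*$f=u-2$.* For $w\in Y_f$ we have $w_{n+1}-2w_n\in\mathbb Z$ and $w_{n+1}\in[0,1)$, so $w_{n+1}=2w_n-\lfloor2w_n\rfloor$ and $z_n=-\lfloor2w_n\rfloor\in\{0,-1\}$. Conversely, let $d_n\in\{0,1\}$ be not eventually equal to $1$ as $n\to+\infty$. Then $w_n=\sum_{j\ge1}2^{-j}d_{n+j-1}$ lies in $[0,1)$ and $w_{n+1}-2w_n=-d_n$. So $\bar Z_f=\{-1,0\}^{\mathbb Z}$, of entropy $\log2$.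

*$f=5u^2-6u+5$.* The roots are $\lambda=(3+4i)/5$ and $\bar\lambda$, of modulus $1$. As $f$ is primitive without real roots, it is irreducible. As it is not monic, $\lambda$ is not an algebraic integer, hence not a root of unity. Theorem A gives $h(\bar Z_f)=\log5$.

Can $\bar Z_f$ contain a full $2$-shift $\{a,b\}^{\mathbb Z}$ with integers $a<b$? Let $z=f(\sigma)w$ with $w\in[0,1]^{\mathbb Z}$, and put $y_n=w_{n+1}-\bar\lambda w_n$, so $|y_n|\le2$. Because $\lambda+\bar\lambda=\frac65$,
$$y_{n+1}-\lambda y_n=w_{n+2}-\tfrac65w_{n+1}+w_n=\tfrac15z_n .$$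
These are the rotations of Section 1, with weights $z_n/5$. Iterating,
$$\lambda^{-n}y_n-y_0=\tfrac15\sum_{j<n}\lambda^{-j-1}z_j.\tag{3}$$
Drive the system at resonance: take $z_j=b$ if $\operatorname{Re}\lambda^{-j-1}\ge0$ and $z_j=a$ otherwise, for $j\ge0$. The real part of the sum is
$$\tfrac{a+b}2\sum_{j<n}\operatorname{Re}\lambda^{-j-1}+\tfrac{b-a}2\sum_{j<n}|\operatorname{Re}\lambda^{-j-1}|.$$
The first term is a bounded geometric sum. In the second, $|\operatorname{Re}\lambda^{-j-1}|\ge(\operatorname{Re}\lambda^{-j-1})^2=\frac12(1+\operatorname{Re}\lambda^{-2j-2})$, so the sum is at least $\frac n2-O(1)$. The left side of (3) is bounded by $4$, a contradiction. So there is no full $2$-shift on two symbols.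

It is natural to try this on a general sofic shift $\Omega'$ of positive entropy: find two words $A,B$ of equal length $p$ which can be freely concatenated in $\Omega'$, and drive at resonance. Put $\alpha=\sum_{j<p}\lambda^{-j-1}A_j$, and $\beta$ likewise. If $\alpha\ne\beta$, choose in the $i$-th block $A$ if $\operatorname{Re}\lambda^{-ip}\ge0$ and $B$ otherwise. After multiplication by $\overline{(\alpha-\beta)}/|\alpha-\beta|$ the same computation, with $\lambda^p$ for $\lambda$, gives a contradiction. So $\alpha=\beta$, which says that $\sum_j(A_j-B_j)u^{p-1-j}$ vanishes at $\lambda$, hence is divisible by $f$ over $\mathbb Q$.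

Exactly here the argument stops, because such a difference need not vanish. Take $A=(5,-6,5)$ and $B=(0,0,0)$. If $w$ is $1$ at position $m$ and $0$ elsewhere, then $f(\sigma)w$ is $(5,-6,5)$ on positions $m-2,m-1,m$ and $0$ elsewhere. So every concatenation of the words $A$ and $B$ is $f(\sigma)w$ with $w\in\{0,1\}^{\mathbb Z}\subset[0,1]^{\mathbb Z}$. These concatenations and their shifts form a sofic shift with at least $2^n$ words of length $3n$, so of entropy at least $\frac13\log2$, and all its points have a solution $w\in[0,1]^{\mathbb Z}$. Boundedness of $w$ alone, even by the right constants, cannot prove Theorem A. One must use that $w$ lies in $\bar Y_f$, the closure of $Y_f\subset[0,1)^{\mathbb Z}$.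

There are thus two tasks. First, show that freedom in $\Omega'$ always comes from "known" sequences with a fixed denominator, as here from integer sequences $w$; this is the work of Lemma 1 with arithmetic (Section 6). Second, show that such freedom is invisible modulo $1$ and that $\bar Y_f$ has essentially no entropy that is invisible modulo $1$. The second point comes first.

## 5. Equality of entropies on $\bar Y_f$, $X_f$ and $\bar Z_f$

Normalize $f=\sum_{k=0}^dc_ku^k$ with $c_0c_d\ne0$. The set $\bar Y_f\subset[0,1]^{\mathbb Z}$ is compact. Since $f(\sigma)$ is continuous, $f(\sigma)w$ is integer valued for $w\in\bar Y_f$, and $f(\sigma)\bar Y_f$ is a compact set containing $Z_f$ and contained in $\bar Z_f$, so $f(\sigma)\bar Y_f=\bar Z_f$. If $x\in X_f$ and $w\in[0,1)^{\mathbb Z}$ is its lift, then $f(\sigma)w$ is integer valued, so $w\in Y_f$. As $X_f$ is closed, $\pi(\bar Y_f)=\pi(Y_f)=X_f$.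

**Lemma 2.** For every closed shift-invariant $Y'\subset\bar Y_f$, $h(Y')=h(\pi Y')=h(f(\sigma)Y')$. In particular $h(\bar Z_f)=h(X_f)=\log M(f)$.

**Proof.** Factor maps do not increase entropy. By Bowen's theorem it therefore suffices that the fibers of $f(\sigma)$ and of $\pi$ on $\bar Y_f$ have entropy $0$; the fibers in $Y'$ are subsets of these. The last assertion is the case $Y'=\bar Y_f$.

**Step 1: the fibers of $f(\sigma)$.** Two points of one fiber differ by an element of sup-norm at most $1$ of
$$K_f=\{k\in\ell^\infty(\mathbb Z,\mathbb R):f(\sigma)k=0\}.$$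
This space has dimension at most $d$, since $c_0c_d\ne0$ makes $k$ determined by $d$ consecutive coordinates. So a fiber lies in a translate of a sup-norm compact set and has, for each $\varepsilon>0$, a finite sup-norm $\varepsilon$-net. Since $\sigma$ preserves the sup-norm and $d(w,w')\le3\|w-w'\|_\infty$, this net is $(N,3\varepsilon)$-spanning for all $N$. The entropy is $0$.

**Step 2: a fiber of $\pi$ seen through a window.** Fix $x\in X_f$, let $w\in\bar Y_f$ with $\pi(w)=x$, and let $I\subset\mathbb Z$ be a finite interval. The coordinate $w_n$ is determined by $x_n$ unless $x_n=0$, in which case $w_n\in\{0,1\}$. We want to bound the number of possible $w|_I$. Here we use that $w$ is a limit of points of $Y_f$: choose $w'\in Y_f$ such that $\delta=w'-w$ satisfies $|\delta_n|<1/\|f\|_1$ for $n\in I$. If $n,n+d\in I$, then $\sum_kc_k\delta_{n+k}$ is an integer of modulus less than $1$, hence $0$. So $\delta|_I$ lies in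
$$U_I=\Bigl\{\delta\in\mathbb R^I:\ \sum_kc_k\delta_{n+k}=0\ \text{ whenever } n,n+d\in I\Bigr\},$$
a linear space depending only on $I$, of dimension at most $d$ (a vector in it is determined by its first $\min(d,|I|)$ coordinates). Since $w'_n\in[0,1)$, for $x_n=0$ we have
$$w_n=0\ \Rightarrow\ \delta_n=w_n'\ge0,\qquad w_n=1\ \Rightarrow\ \delta_n=w_n'-1<0.$$
So $w|_I$ is determined by $x$ and by the pattern which tells, for each of the $|I|$ linear functionals $\delta\mapsto\delta_n$ on $U_I$, whether it is $\ge0$ or $<0$.

**Step 3: counting sign patterns.** Let $p(L,d)$ be the maximal number of $\{\ge0,<0\}$-patterns of $L$ affine functionals on a real affine space of dimension at most $d$. Clearly $p(0,d)=p(L,0)=1$. The set of points with a given pattern of the first $L-1$ functionals is convex. If the $L$-th functional $\ell$ splits it, taking values $\ge0$ and values $<0$ there, then $\ell$ is nonconstant and the set meets the hyperplane $\{\ell=0\}$. On this hyperplane the first $L-1$ functionals have at most $p(L-1,d-1)$ patterns. So for $L,d\ge1$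
$$p(L,d)\le p(L-1,d)+p(L-1,d-1).$$
By induction $p(L,d)\le(L+1)^d$, since $L^d+L^{d-1}=L^{d-1}(L+1)\le(L+1)^d$.

**Step 4: entropy of the fibers of $\pi$.** By Steps 2 and 3 the fiber over $x$ has at most $(|I|+1)^d$ restrictions to $I$. Given $\varepsilon$, choose $m$ with $\sum_{|n|>m}2^{-|n|}\le\varepsilon$ and take $I=[-m,N+m)$. Two points which agree on $I$ satisfy $d(\sigma^jw,\sigma^jw')\le\varepsilon$ for $0\le j<N$. One point for each restriction gives an $(N,\varepsilon)$-spanning set of size at most $(N+2m+1)^d$. The entropy is $0$. $\square$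

In the example of Section 4, all of $\{0,1\}^{\mathbb Z}$ lies over $x=0$. Lemma 2 says that the part of it inside $\bar Y_f$ has polynomially many words, so almost none of the concatenations of $A$ and $B$ are reached through these $w$.

## 6. Periodic solutions read off from vertices

Lemma 1 controls one complex number $y_\gamma$, attached to one root $\lambda$ on the circle. The other roots of the polynomial may lie off the circle, where, as seen after Lemma 1, nothing of the kind holds. Rational weights and irreducibility transfer the information from $\lambda$ to all its conjugates.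

**Lemma 3.** Let $g=\sum_{k=0}^{\nu}b_ku^k\in\mathbb Z[u]$ be irreducible over $\mathbb Q$, of degree $\nu\ge1$, with $b_0\ne0$, having a root $\lambda$ of modulus $1$, and with no root a root of unity. Let $\Gamma$ be as in Lemma 1 and $a:E\to\mathbb Q$. For a closed path $\gamma=(e_n)_{n\in\mathbb Z/p}$ let $u^\gamma$ be the unique $p$-periodic solution of $g(\sigma)u=(a(e_n))_n$. If $|u_n^\gamma|\le K$ for all $\gamma$ and $n$, then there is $\varphi:\mathrm{Vert}(\Gamma)\to\mathbb Q$ with $u_n^\gamma=\varphi(s(e_n))$ for all $\gamma$ and $n$.

**Proof.**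

**Step 1: $u^\gamma$ exists, is unique and rational.** On $p$-periodic complex sequences, $g(\sigma)$ is diagonalizable with eigenvalues $g(\zeta)$, $\zeta^p=1$. These are nonzero, so $g(\sigma)$ is invertible there. Its matrix in the standard basis is rational, so the solution for rational data is rational.

**Step 2: pass to a first-order system to obtain rotations.** Write $u=u^\gamma$ and $s_n=(u_n,\dots,u_{n+\nu-1})^T\in\mathbb Q^\nu$. The equation $\sum_kb_ku_{n+k}=a(e_n)$, solved for $u_{n+\nu}$, says
$$s_{n+1}=As_n+b_\nu^{-1}a(e_n)\,\mathbf v,$$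
where $A$ is the rational companion matrix with characteristic polynomial $g/b_\nu$ and $\mathbf v$ is the last unit vector. Since $A$ is rational and $\lambda$ is an eigenvalue, there is a row vector $\ell_\lambda\neq0$ with entries in $\mathbb Q(\lambda)$ and $\ell_\lambda A=\lambda\ell_\lambda$. Then $y_n=\ell_\lambda s_n$ is $p$-periodic and
$$y_{n+1}=\lambda y_n+b_\nu^{-1}a(e_n)\,\ell_\lambda\mathbf v.$$
So $y_0$ is the fixed point of $T_\gamma$ for the weights $b(e)=b_\nu^{-1}a(e)\ell_\lambda\mathbf v$, the path being read from $e_0$. It is bounded by $K$ times the sum of the moduli of the entries of $\ell_\lambda$, uniformly in $\gamma$. By Lemma 1, $\ell_\lambda s_0$ depends only on $s(e_0)$.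

**Step 3: use irreducibility to recover all of $s_0$.** Let $\gamma,\gamma'$ start at the same vertex, and put $\Delta=s_0^\gamma-s_0^{\gamma'}\in\mathbb Q^\nu$. Then $\ell_\lambda\Delta=0$. Apply the $\nu$ embeddings $\tau:\mathbb Q(\lambda)\to\mathbb C$; as $\Delta$ is rational, $\tau(\ell_\lambda)\Delta=0$. The vector $\tau(\ell_\lambda)$ is nonzero and is a left eigenvector of $A$ for the eigenvalue $\tau(\lambda)$. The $\nu$ numbers $\tau(\lambda)$ are distinct, so the vectors $\tau(\ell_\lambda)$ form a basis, and $\Delta=0$.

**Step 4: define $\varphi$.** Every vertex is the initial vertex of some closed path, because $\Gamma$ is strongly connected with at least one edge. By Step 3, $s_0^\gamma$, and in particular its first coordinate $u_0^\gamma$, depends only on $s(e_0)$; call this value $\varphi(s(e_0))$. For other $n$, apply this to the cyclic shift of $\gamma$ that starts with $e_n$: its periodic solution is the shifted one. $\square$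

## 7. The upper bound $\log M(h_0)$ and the proof of Theorem A

**Proposition 4.** Let $f\ne0$, with $f=qG$ as in (2). Every sofic $\Omega'\subset\bar Z_f$ satisfies $h(\Omega')\le\log M(q)=\log M(h_0)$.

**Proof.** The equality holds because $M(C)=1$. If $r=0$, then $f=q$ and the claim follows from $h(\Omega')\le h(\bar Z_f)=\log M(f)$ (Lemma 2). Let $r\ge1$. In a right-resolving presentation, $h(\Omega')$ is the maximum of the entropies of the label shifts of its strongly connected components with an edge (there are such components, as $\Omega'\neq\emptyset$). These label shifts are sofic subshifts of $\Omega'$. So we assume that $\Omega'$ is presented by a strongly connected labelled graph $\Gamma$ with labels $a_0:E\to\mathbb Z$.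

**Step 1: closed paths; find a rational vertex function.** Let $\gamma=(e_n)_{n\in\mathbb Z/p}$ be closed and $z_n=a_0(e_n)$. As $z\in\bar Z_f$, there is $w\in\bar Y_f$ with $f(\sigma)w=z$. To get a periodic solution, average: let $\bar w\in[0,1]^{\mathbb Z}$ be a limit point of $\frac1N\sum_{j<N}\sigma^{pj}w$. Then $\sigma^p\bar w=\bar w$, and since $\sigma^pz=z$ also $f(\sigma)\bar w=z$. (The average may leave $\bar Y_f$; in this step we need only $[0,1]^{\mathbb Z}$.) Now peel off the factors of $G$ one at a time. For $0\le i\le r$ put
$$u^{(i)}=(g_{i+1}\cdots g_r\,q)(\sigma)\bar w .$$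
Then $u^{(0)}=z$, $g_i(\sigma)u^{(i)}=u^{(i-1)}$, each $u^{(i)}$ is $p$-periodic, and $|u_n^{(i)}|\le\|g_{i+1}\cdots g_rq\|_1$, a bound independent of $\gamma$.

Each $g_i$ satisfies the hypotheses of Lemma 3: it is primitive and irreducible of positive degree, so irreducible over $\mathbb Q$, and it is not cyclotomic, so none of its roots is a root of unity. Apply Lemma 3 with $g=g_1$ and edge weights $a_0$: since $u^{(1)}$ is the $p$-periodic solution of $g_1(\sigma)u=z$, we get $\varphi_1$ with $u_n^{(1)}=\varphi_1(s(e_n))$ for all closed paths. Then, for $i=2,\dots,r$, apply it with $g=g_i$ and edge weights $e\mapsto\varphi_{i-1}(s(e))$. This gives $\varphi_i:\mathrm{Vert}(\Gamma)\to\mathbb Q$ with $u_n^{(i)}=\varphi_i(s(e_n))$ for all closed paths. Put $\varphi=\varphi_r$, and let $D\ge1$ be a common denominator of its finitely many values.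

**Step 2: all paths; compare an arbitrary solution with the vertex function.** Let $(e_n)_{n\in\mathbb Z}$ be a bi-infinite path with label sequence $z$, and put $w_n^0=\varphi(s(e_n))$. Then $G(\sigma)w^0=z$. Indeed, coordinate $n$ of this identity involves only the finite path $e_n,\dots,e_{n+\deg G}$. This path extends to a closed path, and there the identity holds because $G(\sigma)u^{(r)}=u^{(0)}$.

Let $w\in\bar Y_f$ be any point with $f(\sigma)w=z$. The sequence $k=q(\sigma)w-w^0$ satisfies $\|k\|_\infty\le\|q\|_1+\max|\varphi|$ and $G(\sigma)k=f(\sigma)w-z=0$. So $k$ lies in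
$$K_G=\{k\in\ell^\infty(\mathbb Z,\mathbb R):G(\sigma)k=0\}.$$
We want to write $k=q(\sigma)k'$ with $k'\in K_G$, so as to subtract the discrepancy from $w$ itself. The space $K_G$ is finite dimensional and all powers of $\sigma$ act on it isometrically. So on the complexification $\sigma$ is diagonalizable with eigenvalues of modulus $1$ (a Jordan block of size at least $2$, or an eigenvalue off the circle, would make some powers unbounded). An eigenvector is a multiple of $(\lambda^n)_n$ with $|\lambda|=1$ and $G(\lambda)=0$. Such a $\lambda$ is not a root of unity, so $C(\lambda)\ne0$; and $h_0$ has no root of modulus $1$, so $h_0(\lambda)\ne0$. Hence $q(\lambda)\neq0$ for all eigenvalues, and $q(\sigma)$ is invertible on $K_G$. So $k=q(\sigma)k'$ with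
$$k'\in K:=\{k'\in K_G:\|k'\|_\infty\le K_1\},$$
where $K_1$ is the norm of $q(\sigma)^{-1}$ on $K_G$ times $\|q\|_1+\max|\varphi|$. Now $q(\sigma)(w-k')=w^0$ and $G(\sigma)k'=0$, so
$$D\,q(\sigma)(w-k')=Dw^0\in\mathbb Z^{\mathbb Z},\qquad f(\sigma)(w-k')=z\in\mathbb Z^{\mathbb Z}.$$
In other words,
$$\pi(w-k')\in X_J,\qquad J=(Dq,\,Gq)=q\cdot(D,G).\tag{4}$$

**Step 3: transfer the entropy to $X_J$.** Let $\tilde Y=\{w\in\bar Y_f:f(\sigma)w\in\Omega'\}$. It is closed and invariant, and $f(\sigma)\tilde Y=\Omega'$ because $f(\sigma)\bar Y_f=\bar Z_f$. Every point of $\Omega'$ is the label of a bi-infinite path, so (4) gives $\pi(\tilde Y)\subset X_J+\pi(K)$. The set $K$ is compact, on it the sup-norm and product topologies agree, and $\sigma$ acts on it isometrically. The map $(x,k)\mapsto x+\pi(k)$ makes $X_J+\pi(K)$ a factor of $X_J\times K$. With Lemma 2,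
$$h(\Omega')=h(\pi\tilde Y)\le h(X_J\times K)\le h(X_J)+h(\sigma|_K)=h(X_J).$$
This is where membership in $\bar Y_f$ is used: by Lemma 2 we may count modulo $1$.

**Step 4: $X_{(D,G)}$ is finite.** For a prime $p$, a point of $X_{(p,G)}$ has the form $y/p$ with $y\in\mathbb F_p^{\mathbb Z}$ and $(G\bmod p)(\sigma)y=0$. As $G$ is primitive (a product of primitive polynomials), $G\bmod p\ne0$. If its lowest and highest terms have exponents $\alpha\le\beta$, then $y$ is determined by $\beta-\alpha$ consecutive coordinates, so $X_{(p,G)}$ is finite. For $D=pD'$, multiplication by $p$ maps $X_{(D,G)}$ into $X_{(D',G)}$ with kernel $X_{(p,G)}$, so $|X_{(D,G)}|\le|X_{(D',G)}|\,|X_{(p,G)}|$. Since $X_{(1,G)}=\{0\}$, induction on the number of prime factors of $D$ proves finiteness.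

**Step 5: $h(X_J)\le\log M(q)$.** The map $q(\sigma)$ sends $X_J$ into the finite group $X_{(D,G)}$. Its kernel on $X_J$ is $X_q$, as $J\subset(q)$ gives $X_q\subset X_J$. So the nonempty fibers are cosets of $X_q$, and by translation invariance of the metric each has entropy $h(X_q)$. By Bowen's theorem $h(X_J)\le0+h(X_q)=\log M(q)$. $\square$

**Proof of Theorem A.** Here $q=1$, so every sofic $\Omega'\subset\bar Z_f$ has $h(\Omega')\le\log M(1)=0$ by Proposition 4, hence $h(\Omega')=0$. By Lemma 2, $h(\bar Z_f)=\log M(f)$. This is positive by Kronecker's theorem, since $f$ is irreducible, not a unit (it has a root) and not cyclotomic. So for $0<\varepsilon<\log M(f)$ no SFT $\Omega'\subset\bar Z_f$ has $h(\Omega')>h(\bar Z_f)-\varepsilon$. $\blacksquare$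

## 8. SFTs inside sofic shifts

We turn to Theorem B. Lemma 2 gives $h(\bar Z_f)=\log M(f)$, and Proposition 4 gives the upper bound for both suprema, as SFTs are sofic. It remains to find SFTs in $\bar Z_f$ of entropy arbitrarily close to
$$H:=\log M(h),\qquad h:=h_0$$
(from here on $h$ without argument is the polynomial $h_0$, and $h(\cdot)$ of a shift space is still its entropy). If $H=0$, the SFT $\{0^\infty\}\subset Z_f$ will do. Let $H>0$ from now on. The next lemma, due to B. Marcus (IEEE Trans. Inform. Theory 31 (1985)), lets us look for sofic shifts only.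

**Lemma 5.** Every sofic shift $\Omega$ with $h(\Omega)>0$ contains SFTs of entropy arbitrarily close to $h(\Omega)$.

**Proof.** By passing to the label shift of a strongly connected component of maximal entropy, we may assume that $\Omega$ is irreducible. Take its minimal right-resolving presentation and a synchronizing word $\rho$; all paths labelled $\rho$ end at the vertex $v$.

**Step 1: an SFT which forces frequent synchronization.** For $k\ge|\rho|$ let $\Omega_k$ be the set of all $x$ such that all subwords of length $2k$ lie in the language of $\Omega$ and all subwords of length $k$ contain $\rho$. This is an SFT. We claim $\Omega_k\subset\Omega$. Let $x\in\Omega_k$ and let $i<j$ be starting points of consecutive occurrences of $\rho$ in $x$. The window $[i+1,i+k]$ contains an occurrence of $\rho$, so $j+|\rho|\le i+k+1$. Hence $x_{[i,j+|\rho|)}$ has length at most $k+1\le2k$, so it labels a path. This path is at $v$ after the first $\rho$, and again at $v$ at its end. So $x_{[i+|\rho|,j+|\rho|)}$ labels a closed path at $v$. The intervals $[i+|\rho|,j+|\rho|)$ tile $\mathbb Z$, so $x$ is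 the label of a concatenation of closed paths at $v$, and $x\in\Omega$.

**Step 2: $\Omega_k$ has large entropy.** By strong connectedness there is a closed path at $v$ whose label $\tau$ ends with $\rho$. Let $\varepsilon>0$. For infinitely many $N$ there are at least $e^{N(h(\Omega)-\varepsilon)}$ closed paths at $v$ of length $N$, and their labels are distinct because the presentation is right-resolving. All sequences $\cdots\alpha_1\tau\alpha_2\tau\cdots$ with such labels $\alpha_i$ lie in $\Omega$, and every window of length $k=2(N+|\tau|)$ contains a full $\tau$, hence $\rho$. So they lie in $\Omega_k$, and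
$$h(\Omega_k)\ge\frac{N(h(\Omega)-\varepsilon)}{N+|\tau|}.$$
Let $N\to\infty$ along the given values, and then $\varepsilon\to0$. $\square$

So it suffices to find sofic shifts in $Z_f$ of entropy arbitrarily close to $H$. One case is immediate.

**Case $h=c$ constant.** Since $H>0$ we may take $c\ge2$. Let $Y'=\{0,\frac1c,\dots,\frac{c-1}c\}^{\mathbb Z}$. Since $c$ divides $f$ in $R$, $Y'\subset Y_f$, and $f(\sigma)Y'=(f/c)(\sigma)\bigl(\{0,\dots,c-1\}^{\mathbb Z}\bigr)\subset Z_f$ is sofic, an image of a full shift under a sliding block code. By Lemma 2 its entropy is $h(\pi Y')=\log c=H$.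

From now on $h$ is nonconstant.

## 9. Coding $X_h$ through the inverse of $h(\sigma)$

Let $d=\deg h\ge1$ and $B=\|h\|_1$; since $h(0)\ne0$, $B\ge2$. As $h$ has no zeros on the unit circle, $1/h(s)=\sum_{m\in\mathbb Z}\kappa_ms^m$ in an annulus around it, with
$$|\kappa_m|\le C_0\eta^{|m|},\qquad 0<\eta<1 .$$
So $h(\sigma)$ is invertible on $\ell^\infty(\mathbb Z,\mathbb R)$, with inverse $\psi=\sum_m\kappa_m\sigma^m$. For example, for $h=u-2$ we have $1/h(s)=-\sum_{m\ge0}2^{-m-1}s^m$, and $\psi(-d)_n=\sum_{m\ge0}2^{-m-1}d_{n+m}$ is the binary expansion of Section 4.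

Put $V=\{-B,\dots,B\}^{\mathbb Z}$. On $V$ the tails of the series for $\psi$ are uniformly small, so $\psi$ is continuous in the product topology. Since $h(\sigma)\psi(v)=v$ is integral, $\xi:=\pi\circ\psi$ maps $V$ to $X_h$. It is onto: for $x\in X_h$ with lift $\tilde x\in[0,1)^{\mathbb Z}$, the sequence
$$v^x:=h(\sigma)\tilde x$$
is integral and bounded by $B$, and $\psi(v^x)=\tilde x$.

A first plan: take a sofic $V'\subset V$ with $h(\xi(V'))$ close to $H$, and form $y=\psi(v)-\lfloor\psi(v)\rfloor\in[0,1)^{\mathbb Z}$ for $v\in V'$. Then
$$f(\sigma)y=(f/h)(\sigma)v-f(\sigma)\lfloor\psi(v)\rfloor\in\mathbb Z^{\mathbb Z},\tag{5}$$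
so $y\in Y_f$ and $f(\sigma)y\in Z_f$. What goes wrong is the floor: $v\mapsto\lfloor\psi(v)_0\rfloor$ is discontinuous where $\psi(v)_0\in\mathbb Z$. So $v\mapsto f(\sigma)y$ need not be a sliding block code, and the image need not be sofic. The remedy is to choose $V'$ so that $\psi(v)_n$ stays away from $\mathbb Z$ by a uniform distance. We forbid finitely many words to achieve this, and must show that they are rare enough not to lower the entropy.

**Step (a): closeness on a long window forces exponential closeness in its middle.** *If $x,x'\in X_h$ and $\|x_n-x_n'\|<1/B$ for $n\in[a,b]$, where $b-a\ge d$, then*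
$$\|x_n-x_n'\|\le C_1\eta^{\min(n-a,\,b-n)}\quad(n\in[a,b]),\qquad C_1=2dC_0\eta^{-d}.$$
Lift $x_n-x_n'$ to $t_n$ with $|t_n|<1/B$ for $n\in[a,b]$, and set $t_n=0$ otherwise. If $[n,n+d]\subset[a,b]$, then $(h(\sigma)t)_n$ is an integer of modulus less than $1$, hence $0$. So $h(\sigma)t$ is supported in $[a-d,a-1]\cup[b-d+1,b]$, and it is bounded by $1$. Now $t=\psi(h(\sigma)t)$ gives $|t_n|\le\sum_s|\kappa_{s-n}|$, with $s$ over this support. For $s$ in the first interval $|s-n|\ge n-a$. For $s$ in the second, $|s-n|\ge b-n-d$ (trivially if the right side is negative), so $|\kappa_{s-n}|\le C_0\eta^{-d}\eta^{b-n}$. Each interval has $d$ elements; the claim follows.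

**Step (b): separated sets and Haar measure at scale $1/B$.** Say that points $x,x'$ are $\delta$-*separated on* an interval if $\|x_n-x_n'\|\ge\delta$ for some $n$ in it. Let $S_N(\delta)$ be the maximal size of a subset of $X_h$ whose distinct points are $\delta$-separated on $[0,N)$. As $\sigma$ is a bijection of $X_h$, any interval of length $N$ gives the same number.

First, $H=h(X_h)=\lim_{\delta\to0}\limsup_N\frac1N\log S_N(\delta)$. Indeed $\|x_j-x'_j\|\ge\delta$ implies $d(\sigma^jx,\sigma^jx')\ge\delta$, so $S_N(\delta)\le s_N(\delta)$. Conversely, given $\varepsilon$, choose $\delta'$ and $m$ with $3\delta'+\sum_{|n|>m}2^{-|n|}<\varepsilon$; points that are not $\delta'$-separated on $[-m,N+m)$ satisfy $d(\sigma^jx,\sigma^jx')<\varepsilon$ for $0\le j<N$, so $s_N(\varepsilon)\le S_{N+2m}(\delta')$.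

Next, for $\delta\le1/B$, step (a) on the window $[-m,N+m)$ shows: if $C_1\eta^m<\delta$ and $N+2m>d$, then points that are $\delta$-separated on $[0,N)$ are $\frac1B$-separated on $[-m,N+m)$. So $S_N(1/B)\le S_N(\delta)\le S_{N+2m}(1/B)$, and therefore
$$\limsup_N\tfrac1N\log S_N(\delta)=H\quad\text{for every }\delta\in(0,1/B].\tag{6}$$

Let $\mu$ be Haar measure on $X_h$; it is invariant under translations and under the automorphism $\sigma$. Put $m_N=\mu\{x:\|x_n\|<\frac1{4B},\ 0\le n<N\}$. A maximal set that is $\frac1{4B}$-separated on $[0,N)$ is spanning: every $x$ lies within less than $\frac1{4B}$ of one of its points on $[0,N)$. So $X_h$ is covered by $S_N(\frac1{4B})$ translates of a set of measure $m_N$, and $1\le S_N(\frac1{4B})\,m_N$. By (6), for every $\delta>0$,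
$$m_N\ge e^{-N(H+\delta)}\quad\text{for all }N\ge N_0(\delta).\tag{7}$$

Finally, the homomorphism $X_h\to\mathbb T$, $x\mapsto x_0$, is onto. Given $\theta\in\mathbb T$, put $x_0=\theta$ and $x_1=\dots=x_{d-1}=0$, and solve the equations $(h(\sigma)x)_n=0$ successively for the coordinates to the right and to the left. This is possible because $\mathbb T$ is divisible and the top and bottom coefficients of $h$ are nonzero. So $x\mapsto x_0$ sends $\mu$ to Lebesgue measure. With shift invariance, $\mu\{x:\|x_n\|\le\tau\}\le2\tau$ for all $n$ and $\tau>0$.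

## 10. Blocks that bring $\psi$ close to the integers are rare

**Step (c): blocks.** We replace $X_h$ by a space of free concatenations of blocks. Fix $\delta$ with $0<\delta<\min\bigl(\frac18\log\frac1\eta,\frac H2\bigr)$, and $m$ with $2B\sum_{|j|>m}|\kappa_j|<\frac1{8B}$. By (6), for infinitely many $N$ there is a set $\mathcal X\subset X_h$, $\frac1B$-separated on $[0,N)$, with
$$S:=|\mathcal X|\ge e^{N(H-\delta)}.$$
Put $L=N+2m$, and let $\mathcal E$ be the set of words $v^x|_{[-m,N+m)}$, $x\in\mathcal X$, of length $L$. For $\beta\in\mathcal E^{\mathbb Z}$ let $\iota(\beta)\in V$ be the concatenation in which $\beta_j$ occupies $[jL,(j+1)L)$. If $\beta_j=v^x|_{[-m,N+m)}$ and $n\in[jL+m,jL+m+N)$, then $\iota(\beta)$ near $n$ and $v^x$ near $n-jL-m$ agree up to distance $m$, so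
$$|\psi(\iota(\beta))_n-\psi(v^x)_{n-jL-m}|\le2B\sum_{|i|>m}|\kappa_i|<\tfrac1{8B},$$
where $\psi(v^x)=\tilde x$. If two points $x\ne x'$ of $\mathcal X$ gave the same word, then $x$ and $x'$ would be closer than $\frac1{4B}$ on $[0,N)$, which is false; so $|\mathcal E|=S$. In the same way, since $\frac1B-\frac2{8B}=\frac3{4B}$:

$$\text{if }\beta_j\ne\beta'_j,\text{ then }\xi(\iota(\beta)),\ \xi(\iota(\beta'))\text{ are }\tfrac3{4B}\text{-separated on }[jL,(j+1)L).\tag{8}$$

**Step (d): bad words.** For $P\ge1$ call $(\beta_{-P},\dots,\beta_P)\in\mathcal E^{2P+1}$ *bad* if some bi-infinite extension $\beta\in\mathcal E^{\mathbb Z}$ satisfies $\|\xi(\iota(\beta))_n\|\le\eta^{PL}$ for some $n\in[0,L)$. Let $F_P$ be the number of bad words. We bound $F_P$ by a measure computation.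

Choose for each bad word one such extension. By (8) this gives $F_P$ points of $X_h$ which are pairwise $\frac3{4B}$-separated on $[-PL,(P+1)L)$. Around each point $x$ take the set of all $x'$ with $\|x'_n-x_n\|<\frac1{4B}$ on this window. These sets are disjoint, and each has measure $m_{(2P+1)L}$. If $L>d$, step (a) applies with $a=-PL$ and $b=(P+1)L-1$. For $n\in[0,L)$ both $n-a$ and $b-n$ are at least $PL$, so $\|x_n'-x_n\|\le C_1\eta^{PL}$. Hence the union of these sets lies in
$$\bigcup_{0\le n<L}\{x':\|x'_n\|\le(1+C_1)\eta^{PL}\},$$
which has measure at most $2L(1+C_1)\eta^{PL}$. If moreover $L\ge N_0(\delta)$, then (7) gives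
$$F_P\le2L(1+C_1)\,\eta^{PL}\,e^{(2P+1)L(H+\delta)} .$$
There are $S^{2P+1}$ words in all, roughly $e^{(2P+1)NH}$; the gain is the factor $\eta^{PL}$. Precisely,
$$F_P\,(S/2)^{-2P}\le2L(1+C_1)\,e^{L(H+\delta)}\Bigl[4\,\eta^L\,e^{2L(H+\delta)-2N(H-\delta)}\Bigr]^P .$$
The exponent is $2(N+2m)(H+\delta)-2N(H-\delta)=4N\delta+4m(H+\delta)$, and $4N\delta\le4L\delta\le\frac12L\log\frac1\eta$. So the bracket is at most $4\eta^{L/2}e^{4m(H+\delta)}$, which is less than $1$ when $N$ is large ($m$ is fixed). Fix such an $N$, large enough also for $L>d$, $L\ge N_0(\delta)$ and for the last inequality in (10) below. Then fix $P$ so large that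
$$F_P\,(S/2)^{-2P}\le S/2.\tag{9}$$

## 11. Avoiding the bad words and mapping into $Z_f$

**Step (e): forbidding the bad words costs little entropy.** Let $\Sigma\subset\mathcal E^{\mathbb Z}$ be the SFT with the bad $(2P+1)$-words forbidden, and let $a_n$ be the number of words of length $n$ over $\mathcal E$ without bad subwords. For $n<2P$ we have $a_{n+1}=Sa_n$. For $n\ge2P$, a word of length $n$ counted by $a_n$ can be extended by one symbol in $S$ ways; an extension is not counted by $a_{n+1}$ only if its last $2P+1$ symbols form a bad word, which happens for at most $F_Pa_{n-2P}$ extensions. So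
$$a_{n+1}\ge Sa_n-F_Pa_{n-2P}\qquad(n\ge2P).$$
By induction $a_{n+1}\ge\frac S2a_n$ for all $n$: the induction hypothesis gives $a_{n-2P}\le(S/2)^{-2P}a_n$, and with (9) $a_{n+1}\ge(S-\frac S2)a_n$. Hence $a_n\ge(S/2)^n$.

The words counted by $a_n$ need not occur in $\Sigma$. Let $l_n$ be the number of words of length $n$ that do. By compactness, for given $n$ there is $k$ such that every word of length $n$ which can be extended by $k$ symbols on both sides without bad subwords occurs in $\Sigma$. Cut a word of length $jn+2k$ without bad subwords into its first $k$ symbols, $j$ blocks of length $n$, and its last $k$ symbols; each of the $j$ blocks occurs in $\Sigma$. So $(S/2)^{jn+2k}\le a_{jn+2k}\le S^{2k}l_n^j$ for all $j$, and taking $j$-th roots as $j\to\infty$ gives $l_n\ge(S/2)^n$.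

Let $V'=\bigcup_{j=0}^{L-1}\sigma^j\iota(\Sigma)$. Since $\iota(\sigma\beta)=\sigma^L\iota(\beta)$, $V'$ is shift invariant. It is sofic: in a graph presenting $\Sigma$ with labels in $\mathcal E$, replace each edge by a path of $L$ edges that spells its label. By (8), distinct words of length $n$ of $\Sigma$, placed at positions $0,\dots,n-1$, give points of $\xi(V')$ that are $\frac3{4B}$-separated on $[0,nL)$. Hence
$$h(\xi(V'))\ge\tfrac1L\log(S/2)\ge\frac{N(H-\delta)-\log2}{N+2m}\ge H-2\delta,\tag{10}$$
the last inequality for $N$ large, as arranged.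

Moreover $\psi$ stays away from the integers on $V'$. Let $v=\sigma^j\iota(\beta)$ with $\beta\in\Sigma$, let $n\in\mathbb Z$, and write $n+j=iL+n'$ with $n'\in[0,L)$. Then $\psi(v)_n=\psi(\iota(\sigma^i\beta))_{n'}$. The central word of $\sigma^i\beta$ is not bad, and $\sigma^i\beta$ is one of its extensions. So
$$\operatorname{dist}(\psi(v)_n,\mathbb Z)>\eta^{PL}\quad\text{for all }v\in V',\ n\in\mathbb Z.$$

**Step (f): transfer to $Z_f$.** On $V'$ the continuous function $v\mapsto\psi(v)_0$ avoids $\mathbb Z$, so $v\mapsto\lfloor\psi(v)_0\rfloor$ is continuous and integer valued on a compact set, i.e. it depends on finitely many coordinates of $v$. Put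
$$Y'=\{\psi(v)-\lfloor\psi(v)\rfloor:v\in V'\}\subset[0,1)^{\mathbb Z}.$$
It is compact and shift invariant, and by (5) $Y'\subset Y_f$. Again by (5), $f(\sigma)Y'\subset Z_f$ is the image of the sofic shift $V'$ under a sliding block code, hence sofic. By Lemma 2,
$$h(f(\sigma)Y')=h(\pi Y')=h(\xi(V'))\ge H-2\delta .$$
As $\delta>0$ can be taken arbitrarily small, $Z_f$ contains sofic shifts of positive entropy arbitrarily close to $H$, and Lemma 5 gives SFTs in $Z_f\subset\bar Z_f$ of entropy arbitrarily close to $H=\log M(h_0)$.

**Proof of Theorem B.** Lemma 2 gives $h(\bar Z_f)=\log M(f)$. Proposition 4 bounds both suprema above by $\log M(h_0)$, and Sections 8 to 11 show that SFTs come arbitrarily close to this value; so both suprema equal $\log M(h_0)$. Since $M(C)=1$, the defect is $\log M(f)-\log M(h_0)=\log M(G)$. The space $\bar Z_f$ is almost sofic if and only if the defect is $0$. By Kronecker's theorem, and because no $g_i$ is cyclotomic, this holds if and only if $r=0$, that is, if and only if every irreducible factor of $f$ with a root of modulus $1$ is cyclotomic. If $f$ has no cyclotomic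 factor, this means that $f$ has no root of modulus $1$. $\blacksquare$
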